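# Obstructions and idempotents in images of iterated differential polynomial rings

## 1. Closed right ideals and obstructions

Rings are associative but need not have an identity. For subsets $X,Z$ of a ring, $XZ$ is the set of products $xz$, and "span" means additive span. If $\mathfrak a,\mathfrak b$ are ideals, or powers of ideals, $\mathfrak{ab}$ denotes the span of the products. A right ideal of $A$ is an additive subgroup $N$ with $NA\subseteq N$; "ideal" means two-sided. $R^*$ is the ring obtained from $R$ by adjoining an identity.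

Fix a ring $A$ and a nonempty set $\Phi$ of ideals of $A$.

**Definition 1.** The pair $(A,\Phi)$ is *regular* if $a\mathfrak l=0$ with $a\in A$, $\mathfrak l\in\Phi$ implies $a=0$. A right ideal $N$ of $A$ is *closed* if $a\in A$, $\mathfrak l\in\Phi$, $a\mathfrak l\subseteq N$ imply $a\in N$. An intersection of closed right ideals is closed, so every $X\subseteq A$ lies in a smallest closed right ideal, written $\langle X\rangle$. We write $X\preceq Z$ if $X\subseteq\langle Z\rangle$.

Read $X\preceq Z$ as "$X$ lies in the right ideal generated by $Z$, once we may test on the right against members of $\Phi$". Regularity says exactly that the zero right ideal is closed, so in a regular pair $\langle 0\rangle=0$.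

**Definition 2.** An *obstruction* in a regular pair $(A,\Phi)$ is a finite set $\mathcal B\subseteq A$ with

* (O0) $\mathcal B\not\subseteq\{0\}$;
* (O1) $\mathcal B\preceq\mathcal B\mathcal B$;
* (O2) for every $\mathfrak l\in\Phi$ there is a finite $G\subseteq\mathfrak l$ with $\mathcal B\preceq G\mathcal B$.

The most important choice of $\Phi$ belongs to prime rings. A ring $A\neq0$ is prime if $\mathfrak{ab}\ne0$ for all nonzero ideals $\mathfrak a,\mathfrak b$. We use two facts about a nonzero ideal $\mathfrak d$ of a prime ring $A$.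

* If $a\mathfrak d=0$ then $a=0$. Indeed $\{a:a\mathfrak d=0\}$ is an ideal, because $(ab)\mathfrak d=a(b\mathfrak d)\subseteq a\mathfrak d$, and its product with $\mathfrak d$ is $0$. Symmetrically, $\mathfrak da=0$ implies $a=0$.
* The span $A\mathfrak dA$ is a nonzero ideal contained in $\mathfrak d$. By the first fact (with the ideal $A$) $\mathfrak dA\neq0$, and then $A(\mathfrak dA)\ne0$.

By the first fact, a prime ring with $\Phi=\{\text{all nonzero ideals}\}$ is a regular pair.

**Definition 3.** A prime ring $A$ is *obstructed* if it has an obstruction for $\Phi=\{\text{all nonzero ideals}\}$.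

Two examples. First, let $A$ be prime and let $e\ne0$ be an idempotent that lies in every nonzero ideal of $A$. Then $\{e\}$ is an obstruction: $e=ee$ gives (O1), and also (O2) with $G=\{e\}$.

Second, let $A$ be a nonzero commutative domain. If $N$ is a nonzero closed right ideal and $0\neq f\in N$, then $fA$ is a nonzero ideal, and $a(fA)=f(aA)\subseteq fA\subseteq N$ for every $a\in A$, so $a\in N$. Hence $\langle Z\rangle=A$ as soon as $Z\not\subseteq\{0\}$. So $\{b\}$ is an obstruction for every $b\ne0$: we have $b\in\langle b^2\rangle=A$, and every nonzero ideal contains some $g\neq0$, for which $b\in\langle gb\rangle=A$. In particular the ring $u\mathbb F[[u]]$ of power series without constant term over a field $\mathbb F$ is obstructed by $\{u\}$, although it contains no nonzero idempotent. So an obstruction is a coarser thing than an idempotent, and this coarseness is what the proof needs.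

Obstructions will show that certain rings have no nonzero idempotent in any homomorphic image, in three stages. A nonzero idempotent in an image produces an obstructed prime image. An obstructed prime image of a differential polynomial ring $P[Y;\delta]$ produces an obstructed prime image of a matrix ring $M_m(P)$. And a locally nilpotent ring has no obstruction at all. The middle stage is the hard one.

## 2. Differential polynomial rings over locally nilpotent rings

A derivation of a ring $S$ is an additive map $d:S\to S$ with $d(ab)=d(a)b+ad(b)$. The differential polynomial ring $S[X;d]$ consists of the polynomials $a_mX^m+\dots+a_1X+a_0$ with $a_i\in S$, with multiplication determined by $Xa=aX+d(a)$, extended via associativity and linearity. By induction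
$$X^ia=\sum_{k}\binom ik d^k(a)X^{i-k}.$$
For example, on $S=u\mathbb F[u]$ with $d=u\frac{d}{du}$ the rule is $Xu=uX+u$. When $S$ has no identity, $X$ itself is not an element of $S[X;d]$.

Now let $R$ be a ring, $n\geq1$, and for $1\le i\le n$ let $d_i$ be a derivation of $R[X_1;d_1]\dots[X_{i-1};d_{i-1}]$ (which is $R$ for $i=1$). The ring $R[X_1;d_1]\dots[X_n;d_n]$ is denoted $R[\bar X_n,\bar d_n]$ and called an iterated differential polynomial ring over $R$. The later derivations may mix coefficients and variables. Take for $R$ the strictly upper triangular $3\times3$ matrices over a field, $d_1=0$, and let $d_2$ be the commutator with $e_{12}X_1$, that is, $d_2(f)=e_{12}X_1f-fe_{12}X_1$. Then $d_2(e_{23})=e_{13}X_1\notin R$.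

A ring is *locally nilpotent* if every finitely generated subring is nilpotent. An example that is not nilpotent: the strictly upper triangular $\mathbb N\times\mathbb N$ matrices with finitely many nonzero entries. Finitely many of them lie in some ring of strictly upper triangular $s\times s$ matrices, while $e_{12}e_{23}\cdots e_{s,s+1}\neq0$ for all $s$.

A ring is *Behrens radical* if it cannot be mapped by a surjective ring homomorphism onto a ring with a nonzero idempotent. Every nil ring is Behrens radical, since its images are nil and an idempotent $e=e^k$ in a nil ring is $0$. The ring $u\mathbb F[[u]]$ is Behrens radical as well: if $\phi$ is a homomorphism on it and $\phi(f)$ is idempotent, write $(1-f)^{-1}=1+g$ with $g\in u\mathbb F[[u]]$. Then $f=(f-f^2)(1+g)$, so $\phi(f)=\phi(f-f^2)+\phi(f-f^2)\phi(g)=0$.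

The question, from Steven Jin, Jooyoung Shin, "Iterated Differential Polynomial Rings over Locally Nilpotent Rings", arXiv:2007.07446 (2020), is this: if $R$ is locally nilpotent, is $R[\bar X_n,\bar d_n]$ Behrens radical, for arbitrary $n$ and arbitrary $d_i$? Chebotar proved it for $n=1$. Chen et al. proved it for several derivations of $R$ with commuting variables, that is, with each $d_i$ extended by $d_i(X_j)=0$ for $j<i$. They also proved it for $R[X;\delta][Y;d]$ when $d(R)\subseteq R$, $d|_R$ is locally nilpotent, and $d^k(aX)-Xd^k(a)\in R$ for all $a\in R$ and all positive integers $k$. Jin and Shin proved it when each $d_i$ extends to a derivation of $R^*[X_1;d_1]\dots[X_{i-1};d_{i-1}]$ that restricts to a derivation of $R$ and has $d_i(X_j)\in R^*$ for $0<j<i$. None of these results is used below. The answer is yes in general.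

**Theorem A.** Let $R$ be locally nilpotent and let $S=R[\bar X_n,\bar d_n]$ be any iterated differential polynomial ring. Then no homomorphic image of $S$ contains a nonzero idempotent; that is, $S$ is Behrens radical.

**Theorem B.** There is a class $\mathcal O$ of rings that contains all locally nilpotent rings and is closed under homomorphic images, under $P\mapsto M_m(P)$ for $m\ge1$, and under $P\mapsto P[Y;\delta]$ for every derivation $\delta$ of $P$, such that if $A$ is a homomorphic image of $M_m(P)$ with $P\in\mathcal O$, then: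

1. a finite $\mathcal B\subseteq A$ with $\mathcal B\subseteq\operatorname{span}(\mathcal B\mathcal BA)$ is contained in $\{0\}$;
2. $A$ has no nonzero finitely generated right ideal $K$ with $K^2=K$; in particular $A$ has no nonzero idempotent.

## 3. Nilpotent coefficients, commutative coefficients, one variable

If $P^k=0$, a product of $k$ elements of $P[Y;\delta]$ has coefficients that are sums of products of $k$ elements $\delta^{i}(p)\in P$, so it is $0$. Thus $P[Y;\delta]$ is nilpotent. By induction every iterated ring over a nilpotent ring is nilpotent.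

Next let $R$ be locally nilpotent and commutative, with $n=1$. Take finitely many elements of $R[X;d]$, of degree $\le g$, with coefficients in a finite set $F$. A product of $k$ of them is an integer combination of terms
$$d^{i_1}(c_1)\,d^{i_2}(c_2)\cdots d^{i_k}(c_k)\,X^s,\qquad c_j\in F,\quad i_1+\dots+i_k\le gk .$$
Fewer than $k/2$ of the $i_j$ exceed $2g$, since otherwise the sum would be at least $\frac k2(2g+1)>gk$. So more than $k/2$ factors lie in the finite set $\{d^i(c):i\le2g,\ c\in F\}$, which generates a nilpotent ring. Commutativity lets us collect these factors, so the term is $0$ once $k$ is large. Hence $R[X;d]$ is locally nilpotent, so nil, so Behrens radical.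

Without commutativity the collecting step is not available, and the count gives nothing. Let $i_j$ be the exponent of $2$ in $j$. Then $i_1+\dots+i_k=\sum_{s\ge1}\lfloor k/2^s\rfloor<k$, yet any block of consecutive factors with all orders $\le s$ has fewer than $2^{s+1}$ factors, since it avoids the multiples of $2^{s+1}$. If for every $s$ the ring generated by $d^0(c),\dots,d^s(c)$ has nilpotency index at least $2^{s+1}$, local nilpotence does not force the product $d^{i_1}(c)\cdots d^{i_k}(c)$ to vanish.

A different argument settles one variable, using the idempotent itself. First we need the variable as a multiplier.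

**Lemma 1.** Let $\delta$ be a derivation of $P$, $S=P[Y;\delta]$ and $\hat S=P^*[Y;\delta]$ with $\delta(1)=0$. Let $A=S/\mathcal Q$ be a prime image of $S$. Then $S$ and $\mathcal Q$ are ideals of $\hat S$. Hence $A$ is an ideal of $\hat A=\hat S/\mathcal Q$, which contains the image $y$ of $Y$.

*Proof.* $S$ is an ideal of $\hat S$ because $YpY^j=pY^{j+1}+\delta(p)Y^j$. Let $q\in\mathcal Q$, $s\in\hat S$. Then $sq\in S$ and $S(sq)=(Ss)q\subseteq Sq\subseteq\mathcal Q$, so the image $z\in A$ of $sq$ satisfies $Az=0$, and $z=0$ because $A$ is prime. Similarly $(qs)S=q(sS)\subseteq\mathcal Q$ gives $qs\in\mathcal Q$. $\square$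

In $\hat A$ put $\mathrm{ad}_y(a)=ya-ay$. This is a derivation that kills $y$ and restricts to $\delta$ on the image of $P$. So, writing elements of $P$ also for their images, $\mathrm{ad}_y^k(\sum p_ly^l)=\sum\delta^k(p_l)y^l$. Since left and right multiplication by $y$ commute,
$$\mathrm{ad}_y^i(a)=\sum_{j=0}^i(-1)^j\binom ij\,y^{i-j}ay^j.\tag{1}$$

**One variable.** Let $P$ be locally nilpotent. We show that no image $A_0$ of $P[Y;\delta]$ has an idempotent $e\ne0$. Suppose it has one. By Zorn's lemma choose an ideal $\mathfrak n$ of $A_0$ maximal subject to $e\notin\mathfrak n$, and put $A=A_0/\mathfrak n$. Every nonzero ideal of $A$ contains (the image of) $e$, so a product of two nonzero ideals contains $ee=e\neq0$, and $A$ is prime. Lemma 1 gives us $y$. Write $e=\sum_{l\le n}a_ly^l$ with $a_l$ from $P$, let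
$$W=\sum_{l\le n}y^leA,\qquad F=\{\delta^k(a_l):k,l\le n\}.$$
Since $e=ee$, also $y^leA^*\subseteq W$ for $l\le n$. By (1), for $i\le n$,
$$y^ie=y^iee=\mathrm{ad}_y^i(e)e-\sum_{j\ge1}(-1)^j\binom ij(y^{i-j}e)(y^je),$$
and $y^je\in A$, so the last sum lies in $\sum_{k<i}y^keA$. By induction on $i$, $y^ie\in\sum_{k\le i}\mathrm{ad}_y^k(e)eA^*$. As $\mathrm{ad}_y^k(e)e=\sum_l\delta^k(a_l)\,y^le$, we obtain
$$W\subseteq\operatorname{span}(FW).\tag{2}$$
Iterating, $W\subseteq\operatorname{span}(F^kW)$ for all $k$. The finite set $F$ consists of elements of a locally nilpotent ring, so $F^k\subseteq\{0\}$ for large $k$. Hence $W=0$ and $e=eee\in W$ is $0$, a contradiction.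

## 4. What (2) does not say when the coefficient ring is only Behrens radical

Take $n=2$ and $P=R[X_1;d_1]$. Everything up to (2) holds for an arbitrary ring $P$. The argument stops at its last line, where the finite set $F\subseteq P$ was nilpotent. For $P=R[X_1;d_1]$ we have no such information.

One would like to use only that $P$ is Behrens radical. This cannot work, even for $\delta=0$. The ring $P=u\mathbb F[[u]]$ is Behrens radical, by the computation in Section 2. But $Y\mapsto u^{-1}$ maps $P[Y]$ onto the field $\mathbb F((u))$: a Laurent series $f$ is the image of $(u^{s}f)Y^{s}$ for large $s$. In this example $e=1=u\cdot y$, $W=\mathbb F((u))$ and $F=\{0,u\}$, and (2) reads $W=uW$. So Theorem A is false with "Jacobson radical" in place of "locally nilpotent", even for $n=1$ and $d_1=0$. An induction on $n$ must carry a property that $u\mathbb F[[u]]$ fails. We saw in Section 1 a property of $F$ inside $P$ that sees the trouble: $u\in\langle u^2\rangle$, that is, $\{u\}$ is an obstruction.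

So we want to turn (2) into a statement about $F$ inside $P$, of the same kind as the statement we start from. Three things stand in the way, and each explains a part of the definitions.

First, to get from (2) to $F\preceq FF$ we need $F\preceq W$. Recovering the coefficients of an element from the element requires right multiplication by $y$, which is not in $A$. For ordinary right ideals this is not allowed. For closed right ideals it is, by rule (P3) below.

Second, a relation among elements of $P$ that holds in $A$ must be pulled back to $P$. If the powers of $y$ are independent over $P$ this works directly. If $y$ satisfies relations over $P$, elements of $A$ will have to be replaced by matrices over $P$.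

Third, $P$ need not be prime when $P[Y;\delta]$ is. Let $p$ be a prime, $\mathbb F$ a field of characteristic $p$, $P=\mathbb F[x]/(x^p)$ and $\delta=d/dx$, which is well defined because $\delta(x^p)=0$. The nonzero ideals of $P$ are the $(x^i)$ with $i<p$, and $\delta^i(x^i)=i!\neq0$, so the only nonzero $\delta$-stable ideal is $P$. The coefficients of $Y^r$ of the elements of degree $\le r$ in an ideal of $P[Y;\delta]$ form a $\delta$-stable ideal of $P$, so each nonzero ideal contains a monic polynomial. Products of monic polynomials are monic, so $P[Y;\delta]$ is prime. But $(x)^p=0$, so $P$ is not prime. This is why $\Phi$ is allowed to be smaller than the set of all nonzero ideals, and why (O2) is recorded: it lets us return to a prime image (Lemma 3).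

## 5. Rules for $\preceq$, and the return to prime rings

**Lemma 2.** Let $\Phi$ be a nonempty set of ideals of $A$.

* (P1) $\preceq$ is transitive; $X\subseteq\operatorname{span}Z$ implies $X\preceq Z$; $X_i\preceq Z_i$ for all $i$ implies $\bigcup X_i\preceq\bigcup Z_i$.
* (P2) If $\lambda:A\to A$ is right $A$-linear (additive with $\lambda(aa')=\lambda(a)a'$) and $X\preceq Z$, then $\lambda X\preceq\lambda Z$. Hence $\Lambda X\preceq\Lambda Z$ for a set $\Lambda$ of such maps.
* (P3) $xa\preceq x$ for $x,a\in A$. If $A$ is an ideal of a ring $\hat A$, $x\in A$ and $y\in\hat A$, then also $xy\preceq x$.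

*Proof.* (P1) follows from the definition; for transitivity, $Z\subseteq\langle V\rangle$ implies $\langle Z\rangle\subseteq\langle V\rangle$.

(P2) The set $\{a:\lambda a\in\langle\lambda Z\rangle\}$ is a right ideal containing $Z$. It is closed: if $a\mathfrak l$ lies in it, then $(\lambda a)\mathfrak l=\lambda(a\mathfrak l)\subseteq\langle\lambda Z\rangle$, so $\lambda a\in\langle\lambda Z\rangle$. Hence it contains $\langle Z\rangle\supseteq X$. For a set $\Lambda$, take unions over $\lambda\in\Lambda$.

(P3) The first claim holds because $\langle x\rangle$ is a right ideal. For the second take $\mathfrak l\in\Phi$. Then $(xy)\mathfrak l=x(y\mathfrak l)\subseteq xA\subseteq\langle x\rangle$, and $\langle x\rangle$ is closed, so $xy\in\langle x\rangle$. $\square$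

Left multiplication by an element of $A$, or of a ring $\hat A$ containing $A$ as an ideal, is right $A$-linear, so (P2) applies to it. In short: we may multiply a relation on the left by anything, and we may delete right factors on the small side.

**Lemma 3.** If a regular $(A,\Phi)$ has an obstruction $\mathcal B$, then some prime homomorphic image of $A$ is obstructed.

*Proof.* Call an ideal $\mathfrak n$ *bad* if $\mathcal B\preceq G\mathcal B$ for some finite $G\subseteq\mathfrak n$, and *good* otherwise. The zero ideal is good: $G\subseteq\{0\}$ would give $\mathcal B\subseteq\langle0\rangle=0$, against (O0). A union of a chain of good ideals is good, because a finite $G$ in the union lies in one member. Ideals contained in good ideals are good. By Zorn's lemma there is a maximal good ideal $\mathfrak n$; every ideal $\mathfrak d\supsetneq\mathfrak n$ is bad.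

By (O2) each $\mathfrak l\in\Phi$ is bad, so $\mathfrak l\not\subseteq\mathfrak n$. By (O1), $\mathcal B\not\subseteq\mathfrak n$, since otherwise $G=\mathcal B$ would show that $\mathfrak n$ is bad. So $\bar A=A/\mathfrak n\neq0$. Let $\mathfrak d,\mathfrak d'\supsetneq\mathfrak n$ be ideals. Then $\mathcal B\preceq G\mathcal B$ and $\mathcal B\preceq G'\mathcal B$ with finite $G\subseteq\mathfrak d$, $G'\subseteq\mathfrak d'$. By (P2), $\mathcal B\preceq G\mathcal B\preceq GG'\mathcal B$ with $GG'\subseteq\mathfrak{dd}'$ finite, so $\mathfrak{dd}'$ is bad and $\mathfrak{dd}'\not\subseteq\mathfrak n$. Thus $\bar A$ is prime.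

It remains to move the relations to $\bar A$. Let $\bar N$ be a right ideal of $\bar A$ closed for all nonzero ideals of $\bar A$. Its preimage $N$ is $\Phi$-closed: if $a\mathfrak l\subseteq N$ with $\mathfrak l\in\Phi$, then $\bar a\bar{\mathfrak l}\subseteq\bar N$ and $\bar{\mathfrak l}\ne0$, so $\bar a\in\bar N$. Applied to $\bar N=\langle\bar Z\rangle$ this shows that $X\preceq Z$ in $(A,\Phi)$ implies $\bar X\preceq\bar Z$ in $\bar A$. So $\bar{\mathcal B}\not\subseteq\{0\}$ satisfies (O1). It satisfies (O2) because a nonzero ideal of $\bar A$ is $\mathfrak d/\mathfrak n$ with $\mathfrak d$ bad. $\square$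

In the example $P=\mathbb F[x]/(x^p)$ with $\Phi=\{P\}$, the set $\{1\}$ is an obstruction, and the prime image is $P/(x)=\mathbb F$.

**Lemma 4.** If $A$ is locally nilpotent, no regular $(A,\Phi)$ has an obstruction.

*Proof.* From $\mathcal B\preceq\mathcal B\mathcal B$ and (P2), $\mathcal B\preceq\mathcal B^k$ for all $k$. For large $k$, $\mathcal B^k\subseteq\{0\}$, so $\mathcal B\subseteq\langle0\rangle=0$, against (O0). $\square$

## 6. The descent from $P[Y;\delta]$ to $M_m(P)$, and how it gives both theorems

**Proposition 5.** Let $\delta$ be a derivation of a ring $P$. If some prime homomorphic image of $P[Y;\delta]$ is obstructed, then for some $m\ge1$ some prime homomorphic image of $M_m(P)$ is obstructed.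

The proof occupies Sections 7 to 10. Here we deduce Theorems A and B from it. Let $\mathcal O$ be the class of rings $P$ such that for every $m\ge1$ no prime homomorphic image of $M_m(P)$ is obstructed.

**Step 1: closure properties of $\mathcal O$.** *Images and matrix rings.* $M_m(P/I)$ is an image of $M_m(P)$, and $M_{m'}(M_m(P))\cong M_{m'm}(P)$.

*Locally nilpotent rings.* Let $R$ be locally nilpotent. The entries of finitely many matrices in $M_m(R)$ generate a nilpotent subring $F$ of $R$, and $M_m(F)$ is nilpotent; so $M_m(R)$ is locally nilpotent. So are its images, since a finitely generated subring of an image is the image of a finitely generated subring. By Lemma 4, $R\in\mathcal O$.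

*Differential polynomial rings.* Let $P\in\mathcal O$. We have $M_m(P[Y;\delta])\cong M_m(P)[Y;\delta]$ with $\delta$ acting entrywise. If a prime image of this ring were obstructed, Proposition 5 applied to $M_m(P)$ would give an obstructed prime image of $M_{m'}(M_m(P))\cong M_{m'm}(P)$ for some $m'$, which is impossible. So $P[Y;\delta]\in\mathcal O$.

**Step 2: statement 1 of Theorem B.** Let $P\in\mathcal O$, let $A_0$ be an image of $M_m(P)$, let $\mathcal B\subseteq A_0$ be finite with $\mathcal B\subseteq\operatorname{span}(\mathcal B\mathcal BA_0)$, and suppose $\mathcal B\not\subseteq\{0\}$. As $\mathcal B$ is finite, Zorn's lemma gives an ideal $\mathfrak n$ maximal subject to $\mathcal B\not\subseteq\mathfrak n$. Let $A=A_0/\mathfrak n$. Every nonzero ideal of $A$ contains $\bar{\mathcal B}\not\subseteq\{0\}$. For nonzero ideals $\mathfrak d,\mathfrak d'$ we get $\bar{\mathcal B}\subseteq\operatorname{span}(\bar{\mathcal B}\bar{\mathcal B}A)\subseteq\mathfrak{dd}'$, so $A$ is prime. Now $\bar{\mathcal B}\subseteq\operatorname{span}(\bar{\mathcal B}\bar{\mathcal B}A)\subseteq\langle\bar{\mathcal B}\bar{\mathcal B}\rangle$.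 This is (O1), and it is also (O2) with $G=\bar{\mathcal B}\subseteq\mathfrak d$ for every nonzero ideal $\mathfrak d$. So $A$ is an obstructed prime image of $M_m(P)$, a contradiction.

**Step 3: statement 2 of Theorem B.** Let $A$ be an image of $M_m(P)$ with $P\in\mathcal O$. Let $K\ne0$ be a right ideal of $A$ generated by a finite set $F$, so $K=\operatorname{span}(FA^*)$, with $K^2=K$. Each $f\in F$ is a finite sum $\sum k_ik_i'$ with $k_i,k_i'\in K$, and $k_i'\in\operatorname{span}(FA^*)$. Let $\mathcal B$ be $F$ together with all the $k_i$ that occur. Then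
$$F\subseteq\operatorname{span}(\mathcal BFA^*)\subseteq\operatorname{span}(\mathcal B\mathcal BA^*),$$
and each $k_i\in\operatorname{span}(FA^*)\subseteq\operatorname{span}(\mathcal B\mathcal BA^*)$. So $\mathcal B\subseteq\operatorname{span}(\mathcal B\mathcal BA^*)$. Inserting this for the second factor,
$$\mathcal B\subseteq\operatorname{span}(\mathcal B\,\mathcal B\mathcal B\,A^*)\subseteq\operatorname{span}(\mathcal B\mathcal BA).$$
By Step 2, $\mathcal B\subseteq\{0\}$, so $K=0$, a contradiction. Finally, a nonzero idempotent $e$ would give $K=eA^*\ne0$, generated by $e$, with $K^2=K$ because $ea=e\cdot ea$. This proves Theorem B.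

**Step 4: Theorem A.** By Step 1 and induction on $n$, $R[\bar X_n,\bar d_n]\in\mathcal O$ for every locally nilpotent $R$ and all derivations $d_i$. By statement 2 with $m=1$, no homomorphic image of it contains a nonzero idempotent. $\square$

## 7. Inside an obstructed prime image of $P[Y;\delta]$

We begin the proof of Proposition 5. Let $A=P[Y;\delta]/\mathcal Q$ be prime and obstructed. Lemma 1 provides $\hat A\supseteq A$ and $y\in\hat A$.

**Step 1: make $P$ a subring of $A$.** The ideal $P\cap\mathcal Q$ of $P$ is $\delta$-stable, since $\delta(q)=Yq-qY$ and $\mathcal Q$ is an ideal of $\hat S$. For the same reason $(P\cap\mathcal Q)[Y]\subseteq\mathcal Q$. So $A$ is an image of $(P/(P\cap\mathcal Q))[Y;\delta]$. The new kernel meets $P/(P\cap\mathcal Q)$ in $0$: if $p+f\in\mathcal Q$ with $p\in P$ and $f\in(P\cap\mathcal Q)[Y]$, then $p\in\mathcal Q$. Images of $M_m(P/(P\cap\mathcal Q))$ are images of $M_m(P)$, so we may replace $P$ by $P/(P\cap\mathcal Q)$. From now on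
$$P\subseteq A=\sum_jPy^j,\qquad yp-py=\delta(p),$$
and the map $\pi:T=P[Y;\delta]\to A$, $Y\mapsto y$, has kernel $\mathcal Q$ with $\mathcal Q\cap P=0$ and $Y\mathcal Q+\mathcal QY\subseteq\mathcal Q$ (Lemma 1 for the new $P$). Coefficients in $A$ need not be unique.

**Step 2: choose the ideals of $P$ to test against.** Let $\Phi$ be the set of nonzero ideals of $A$. The symbols $\langle\cdot\rangle$ and $\preceq$ refer to $(A,\Phi)$ unless stated otherwise. Let $\Phi_\delta$ be the set of nonzero ideals $\mathfrak l$ of $P$ with $\delta(\mathfrak l)\subseteq\mathfrak l$. It contains $P$, since $A\ne0$ forces $P\neq0$. For $\mathfrak l\in\Phi_\delta$ put $\mathfrak l[y]=\sum_j\mathfrak ly^j$. By $y^ip=\sum_k\binom ik\delta^k(p)y^{i-k}$ this is an ideal of $A$; it is nonzero, and $y\,\mathfrak l[y]\subseteq\mathfrak l[y]$. The same formula gives $\mathfrak l[y]\,\mathfrak l'[y]\subseteq(\mathfrak{ll}')[y]$. As $A$ is prime, $\mathfrak{ll}'\ne0$, so: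

* products of members of $\Phi_\delta$ belong to $\Phi_\delta$ (stability: $\delta(ll')=\delta(l)l'+l\delta(l')$);
* $(P,\Phi_\delta)$ is regular: if $a\in P$ and $a\mathfrak l=0$, then $a\,\mathfrak l[y]=0$, so $a=0$.

**Step 3: trade left powers of $y$ for derivatives.** This is the step behind (2). For $i=1$ it says $yxx'=\mathrm{ad}_y(x)x'+x(yx')$, where the last term is $\preceq x$ by (P3).

**Lemma 6.** Let $X\subseteq A$ be finite with $X\preceq XX$. Write each $x\in X$ as $x=\sum_{l\le n}p_{x,l}y^l$ with $p_{x,l}\in P$, and put $\mathcal Y_X=\bigcup_{l\le n}y^lX$ and $P_{(i)}=\{\delta^k(p_{x,l}):k\le i,\ l\le n,\ x\in X\}$, a finite subset of $P$.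

* (a) $y^iX\preceq\bigcup_{k\le i}\mathrm{ad}_y^k(X)X$ for all $i\ge0$.
* (b) $y^iX\preceq P_{(i)}\mathcal Y_X$ for all $i\geq0$.
* (c) If $\mathfrak l\in\Phi_\delta$ and $g\in\mathfrak l[y]$, then $gX\preceq C\mathcal Y_X$ for some finite $C\subseteq\mathfrak l$.
* (d) If $\mathfrak l\in\Phi_\delta$ and $X\preceq GX$ with $G\subseteq\mathfrak l[y]$ finite, then $\mathcal Y_X\preceq G'\mathcal Y_X$ for some finite $G'\subseteq\mathfrak l$.

*Proof.* (a) Induction on $i$; $i=0$ is the hypothesis. By (P2), $y^iX\preceq y^iXX$. By (1),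
$$y^ixx'=\mathrm{ad}_y^i(x)x'-\sum_{j\ge1}(-1)^j\binom ij(y^{i-j}x)(y^jx'),$$
and $(y^{i-j}x)(y^jx')\preceq y^{i-j}x$ by (P3), as $y^jx'\in A$. Hence $y^iX\preceq\mathrm{ad}_y^i(X)X\cup\bigcup_{k<i}y^kX$; apply the induction hypothesis to each $y^kX$.

(b) $\mathrm{ad}_y^k(x)x'=\sum_l\delta^k(p_{x,l})\,y^lx'$ lies in $\operatorname{span}(P_{(i)}\mathcal Y_X)$ for $k\le i$.

(c) Write $g=\sum_jc_jy^j$ with $c_j\in\mathfrak l$, a finite sum. Then $gX\preceq\bigcup_jc_jy^jX\preceq\bigcup_jc_jP_{(j)}\mathcal Y_X$ by (b) and (P2), and $c_jP_{(j)}\subseteq\mathfrak l$.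

(d) For $l\le n$, $y^lX\preceq y^lGX$ by (P2), and $y^lG\subseteq\mathfrak l[y]$ is finite. Apply (c) to each of its elements. $\square$

**Lemma 7.** Let $\mathfrak q$ be an ideal of $T$ with $Y\mathfrak q,\mathfrak qY\subseteq\mathfrak q$, and let $r\ge0$. The set of all $c\in P$ such that $\mathfrak q$ contains an element $cY^r+(\text{lower})$ is a $\delta$-stable ideal of $P$. If $\mathfrak q$ has an element of degree exactly $r$, it belongs to $\Phi_\delta$.

*Proof.* The set is additively closed. For $d=cY^r+\text{lower}\in\mathfrak q$ and $p\in P$, the elements $pd$, $dp$, $Yd-dY$ of $\mathfrak q$ have the form $pcY^r+\text{lower}$, $cpY^r+\text{lower}$, $\delta(c)Y^r+\text{lower}$. $\square$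

Fix an obstruction $\mathcal B$ in $(A,\Phi)$, an integer $n$, and expressions $b=\sum_{l\le n}a_l(b)y^l$, $a_l(b)\in P$, for $b\in\mathcal B$. Two cases follow: $\mathcal Q=0$ in Section 8, and $\mathcal Q\ne0$ in Sections 9 and 10.

## 8. No relation on $y$: recovering coefficients by divided derivatives

Let $\mathcal Q=0$, so $A=T=P[Y;\delta]$, $y=Y$ and coefficients are unique. To extract coefficients define additive maps $D_k:A\to A$ by
$$D_k(pY^l)=\binom lk\,pY^{l-k}\qquad(\text{zero for }k>l).$$
For $b=a_0+a_1Y+a_2Y^2$ we get $D_1(b)=a_1+2a_2Y$, $D_2(b)=a_2$, and $a_0=b-D_1(b)Y+D_2(b)Y^2$. No division by integers occurs, so the characteristic plays no role.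

**Step 1: the product rule $D_k(ab)=\sum_iD_i(a)D_{k-i}(b)$.** Let $\tau$ be a central indeterminate over $\hat S=P^*[Y;\delta]$. In $\hat S[\tau]$ we have $(Y+\tau)p=p(Y+\tau)+\delta(p)$, hence $(Y+\tau)^iq=\sum_k\binom ik\delta^k(q)(Y+\tau)^{i-k}$. This is the multiplication rule of $P[Y;\delta]$ with $Y+\tau$ in place of $Y$. So $\sum p_jY^j\mapsto\sum p_j(Y+\tau)^j$ is a ring homomorphism $A\to A[\tau]$. By the binomial theorem it is $a\mapsto\sum_k\tau^kD_k(a)$. Compare coefficients of $\tau^k$ in the image of $ab$.

**Step 2: divided derivatives respect $\preceq$.**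

**Lemma 8.** $X\preceq Z$ implies $D_k(X)\preceq\bigcup_{i\le k}D_i(Z)$.

*Proof.* Let $N=\langle\bigcup_{i\le k}D_i(Z)\rangle$ and $\mathcal S=\{a\in A:D_i(a)\in N\text{ for all }i\le k\}$. By the product rule $\mathcal S$ is a right ideal, and it contains $Z$. It is closed: let $a\mathfrak l\subseteq\mathcal S$, $\mathfrak l\in\Phi$. For $l\in\mathfrak l$ and $i\le k$,
$$D_i(a)l=D_i(al)-\sum_{i'<i}D_{i'}(a)D_{i-i'}(l).$$
If $D_{i'}(a)\in N$ for all $i'<i$, the right side is in $N$. Hence $D_i(a)\mathfrak l\subseteq N$ and $D_i(a)\in N$; so by induction all $D_i(a)$ with $i\le k$ are in $N$. Therefore $X\subseteq\langle Z\rangle\subseteq\mathcal S$. $\square$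

**Step 3: an obstruction-like set in $P$.** Let
$$\mathcal E=\bigcup_{k\le n}D_k(\mathcal B),\qquad\mathcal Y=\bigcup_{l\le n}Y^l\mathcal E,\qquad\mathcal B'=\{\delta^i(a_l(b)):0\le i,l\le n,\ b\in\mathcal B\}\subseteq P.$$
Elements of $\mathcal E$ have degree $\le n$, so $\mathcal Y$ is the set $\mathcal Y_X$ of Lemma 6 for $X=\mathcal E$. The hypothesis of that lemma holds: *$\mathcal E\preceq\mathcal E\mathcal E$*, because $\mathcal B\preceq\mathcal B\mathcal B$ gives $D_k(\mathcal B)\preceq\bigcup_{i\le k}D_i(\mathcal B\mathcal B)$ by Lemma 8, and $D_i(bb')\in\operatorname{span}(\mathcal E\mathcal E)$ by the product rule.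

*$\mathcal Y\preceq\mathcal B'\mathcal Y$.* By Lemma 6(a), for $i\le n$ we have $Y^i\mathcal E\preceq\bigcup_{k\le i}\mathrm{ad}_Y^k(\mathcal E)\mathcal E$, and for $e\in\mathcal E$
$$\mathrm{ad}_Y^k(D_{k'}(b))\,e=\sum_{l\ge k'}\binom l{k'}\delta^k(a_l(b))\,Y^{l-k'}e\in\operatorname{span}(\mathcal B'\mathcal Y).$$

*$\mathcal B'\preceq\mathcal Y$.* The coefficients are recovered by
$$a_l(b)=\sum_{k=l}^{n}(-1)^{k-l}\binom klD_k(b)Y^{k-l}.\tag{3}$$
Indeed $D_k(b)Y^{k-l}=\sum_s\binom sk a_s(b)Y^{s-l}$, and $\binom kl\binom sk=\binom sl\binom{s-l}{k-l}$, while $\sum_k(-1)^{k-l}\binom{s-l}{k-l}$ is $1$ for $s=l$ and $0$ for $s>l$. By (3) and (P3), $a_l(b)Y^j\preceq\mathcal E$ for all $j\ge0$; here we multiply on the right by powers of $Y\notin A$. By (1), $\delta^i(a_l(b))=\mathrm{ad}_Y^i(a_l(b))$ is an integer combination of elements $Y^{i-j}a_l(b)Y^j$, and $Y^{i-j}a_l(b)Y^j\preceq Y^{i-j}\mathcal E\subseteq\mathcal Y$ by (P2), for $i\le n$.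

*Conclusion.* By (P3), $\mathcal B'\mathcal Y\preceq\mathcal B'$, so $\mathcal Y\preceq\mathcal B'$. Hence
$$\mathcal B'\preceq\mathcal Y\preceq\mathcal B'\mathcal Y\preceq\mathcal B'\mathcal B',$$
the last relation by (P2). Also $\mathcal B\subseteq\mathcal Y\preceq\mathcal B'$, so $\mathcal B'\not\subseteq\{0\}$.

**Step 4: for each $\mathfrak l\in\Phi_\delta$ there is a finite $G'\subseteq\mathfrak l$ with $\mathcal B'\preceq G'\mathcal B'$.** By (O2) for $\mathfrak l[Y]\in\Phi$, $\mathcal B\preceq G\mathcal B$ with $G\subseteq\mathfrak l[Y]$ finite. By Lemma 8 and the product rule, $\mathcal E\preceq G_1\mathcal E$ with $G_1=\bigcup_{i\le n}D_i(G)\subseteq\mathfrak l[Y]$ finite. Lemma 6(d) gives a finite $G'\subseteq\mathfrak l$ with $\mathcal Y\preceq G'\mathcal Y$. So $\mathcal B'\preceq\mathcal Y\preceq G'\mathcal Y\preceq G'\mathcal B'$.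

**Step 5: transfer to $P$.** The relations of Steps 3 and 4 hold in $(A,\Phi)$ between subsets of $P$; we need them in $(P,\Phi_\delta)$. Let $N$ be a $\Phi_\delta$-closed right ideal of $P$. Then $N[Y]=\bigoplus NY^j$ is a right ideal of $A$, since $cY^jp=\sum_k\binom jkc\,\delta^k(p)Y^{j-k}$. We show that it is $\Phi$-closed. Let $a\mathfrak d\subseteq N[Y]$, $a=\sum_{j\le g}a_jY^j$, $\mathfrak d\in\Phi$. Replacing $\mathfrak d$ by $A\mathfrak dA\ne0$, we may assume $Y\mathfrak d,\mathfrak dY\subseteq\mathfrak d$. Let $r$ be the degree of some nonzero element of $\mathfrak d$ and $L=\{c\in P:cY^r+\text{lower}\in\mathfrak d\}$. By Lemma 7, $L\in\Phi_\delta$. For $d=cY^r+\text{lower}\in\mathfrak d$, the coefficient of $Y^{g+r}$ in $ad\in N[Y]$ is $a_gc$. So $a_gL\subseteq N$, hence $a_g\in N$ and $a_gY^g\in N[Y]$. Then $(a-a_gY^g)\mathfrak d\subseteq N[Y]$, and we repeat with $a-a_gY^g$. After finitely many steps $a\in N[Y]$.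

Hence for $Z\subseteq P$ the closed right ideal $\langle Z\rangle$ of $A$ lies in $\langle Z\rangle_{(P,\Phi_\delta)}[Y]$, and its intersection with $P$ lies in $\langle Z\rangle_{(P,\Phi_\delta)}$. So $\mathcal B'$ is an obstruction in the regular pair $(P,\Phi_\delta)$, and Lemma 3 gives an obstructed prime image of $P$. This is Proposition 5 with $m=1$.

## 9. Relations on $y$ of least degree $m$: the subring $\Omega$ and its matrices

Now let $\mathcal Q\neq0$. Let $m$ be the least degree of a nonzero element of $\mathcal Q$. Since $\mathcal Q\cap P=0$, $m\ge1$. Put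
$$J=\{c\in P:cY^m+\text{lower}\in\mathcal Q\},\qquad M=\sum_{j<m}Py^j.$$
By Lemma 7, $J\in\Phi_\delta$, so all powers $J^k$ are in $\Phi_\delta$. By minimality of $m$ every element of $M$ has unique coefficients in $P$.

**Step 1: powers of $J$ absorb powers of $y$.** We claim
$$J^ky^j\subseteq M\qquad(k\ge1,\ 0\le j\le m-1+k).\tag{4}$$
By definition of $J$, $Jy^m\subseteq M$, and the case $j<m$ is trivial; this covers $k=1$. For $k\ge2$ and $j\ge m$,
$$J^ky^j=J^{k-1}(Jy^m)y^{j-m}\subseteq\sum_{i<m}J^{k-1}y^{i+j-m}$$
with exponents $\le j-1\le m-1+(k-1)$. Induction on $k$ finishes the proof.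

**Step 2: a subring of $A$ that embeds in $M_m(P)$.** Let
$$\Omega=\{a\in A:y^ia\in M\text{ for }0\le i<m\}\subseteq M.$$
For $d\in\Omega$ write $y^id=\sum_{j<m}E_{ij}(d)y^j$ for $0\le i<m$. This defines $E(d)\in M_m(P)$, with rows and columns indexed by $0,\dots,m-1$. We have $P\subseteq\Omega$ with $E(p)_{ij}=\binom ij\delta^{i-j}(p)$, which is zero for $j>i$. For $d,d'\in\Omega$, $y^idd'=\sum_jE_{ij}(d)\,y^jd'\in PM\subseteq M$, so $\Omega$ is a subring, and the same formula gives $E(dd')=E(d)E(d')$. Thus $E:\Omega\to M_m(P)$ is a ring homomorphism. It is injective because $d=y^0d$. In particular $\Omega P,P\Omega\subseteq\Omega$.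

An example with $m=2$: let $t=u^2$, $P=t\mathbb F[[t]]$, $\delta=0$, $y=u^{-1}$. Then $\sum_jPy^j=\mathbb F((u))=A$. By parity of exponents no nonzero polynomial of degree $\le1$ over $P$ vanishes at $y$, while $t^2Y^2-t\in\mathcal Q$. So $m=2$, and $J=t^2\mathbb F[[t]]$, because $cY^2+pY+q\in\mathcal Q$ means $p=0$ and $q=-ct^{-1}\in P$. For $a=p+qy\in M$ we have $ya=qt^{-1}+py$, so $a\in\Omega$ if and only if $qt^{-1}\in P$, and then
$$E(a)=\begin{pmatrix}p&q\\qt^{-1}&p\end{pmatrix}.$$

**Step 3: how to get into $\Omega$.** We claim, for $a=\sum_{l\le g}p_ly^l$,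
$$aJ^k\subseteq\Omega\ \text{ for }k\ge\max(g,1);\qquad J^sy^l\subseteq\Omega\ \text{ for }s\ge\max(l,1).\tag{5}$$
For $i<m$, moving powers of $y$ to the right gives $y^iaJ^k\subseteq\sum_{l'\le g+i}J^ky^{l'}$, because $J^k$ is a $\delta$-stable ideal. Similarly $y^iJ^sy^l\subseteq\sum_{l'\le l+i}J^sy^{l'}$. The exponents are at most $m-1+k$, respectively $m-1+s$, so (4) applies.

**Step 4: nonzero ideals of $A$ meet $P$.** To compare closedness in $A$ with closedness over $P$ we need enough small ideals in $P$.

**Lemma 9.** Every nonzero ideal $\mathfrak d$ of $A$ contains a member of $\Phi_\delta$.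

*Proof.* Replacing $\mathfrak d$ by $A\mathfrak dA$, assume $y\mathfrak d,\mathfrak dy\subseteq\mathfrak d$. Then $\mathfrak d\cap P$ is an ideal of $P$, stable under $\delta(p)=yp-py$. If it is nonzero we are done. Suppose it is $0$; we look for a contradiction to primeness.

*A least degree below $m$.* Let $\mathfrak q=\pi^{-1}(\mathfrak d)\supseteq\mathcal Q$, an ideal of $T$ with $Y\mathfrak q,\mathfrak qY\subseteq\mathfrak q$ and $\mathfrak q\cap P=0$. Take $0\ne d\in\mathfrak d$. For large $k$, $dJ^k\subseteq\Omega\subseteq M$ by (5), and $dJ^k\neq0$, since otherwise $d\cdot J^k[y]=0$. So $\mathfrak d\cap M\neq0$, and $\mathfrak q$ has nonzero elements of degree $<m$. Let $r$ be the least degree of a nonzero element of $\mathfrak q$; thus $1\le r<m$. Let $K$ be the set of coefficients of $Y^r$ of elements of $\mathfrak q$ of degree $\le r$. By Lemma 7, $K\in\Phi_\delta$. By minimality of $r$, for each $c\in K$ there is a unique $\rho_c=cY^r+\text{lower}\in\mathfrak q$. By uniqueness $\rho$ is additive and, for $p\in P$,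
$$p\rho_c=\rho_{pc},\qquad\rho_cp=\rho_{cp},\qquad Y\rho_c-\rho_cY=\rho_{\delta(c)}.\tag{6}$$

*A bimodule map.* Define
$$\psi:K[Y]=\sum KY^j\to\mathfrak q,\qquad\psi\Big(\sum c_jY^j\Big)=\sum\rho_{c_j}Y^j.$$
Here $K[Y]$ is an ideal of $T$, stable under $Y$ on both sides. We claim $\psi(th)=t\psi(h)$ and $\psi(ht)=\psi(h)t$ for $t\in T$, $h\in K[Y]$. It suffices to check multiplication by $p\in P$ and by $Y$ on both sides. The identities $\psi(ph)=p\psi(h)$ and $\psi(hY)=\psi(h)Y$ are immediate from (6) and the definition. Next,
$$\psi(YcY^j)=\psi(cY^{j+1}+\delta(c)Y^j)=\rho_cY^{j+1}+\rho_{\delta(c)}Y^j=Y\rho_cY^j.$$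
Finally,
$$\psi(cY^jp)=\sum_i\binom ji\rho_{c\delta^i(p)}Y^{j-i}=\rho_c\sum_i\binom ji\delta^i(p)Y^{j-i}=\rho_cY^jp.$$
The map $\psi$ raises degree by exactly $r$, so it is injective.

*An element of $\mathcal Q$ in the image of $\psi$.* Let $k=m-r+1$. As $K^kJ\ne0$, choose $c\in K^k$, $c_0\in J$ with $cc_0\ne0$, and $f=c_0Y^m+\text{lower}\in\mathcal Q$. We claim that $cf=\psi(h)$ with $h\in K[Y]$ and $\deg h\le m-r$. Consider $g\in\mathfrak q$ of degree $\le s$, where $s\ge r$, with all coefficients in $K^w$, $w=s-r+1$; let $g_s$ be its coefficient of $Y^s$. Subtract $\psi(g_sY^{s-r})=\rho_{g_s}Y^{s-r}\in\mathfrak q$. If $w\ge2$, the coefficients of $\rho_{g_s}$ lie in $K^{w-1}$: $g_s$ is a sum of products $g'g''$ with $g'\in K^{w-1}$, $g''\in K$, and $\rho_{g'g''}=g'\rho_{g''}$. So the difference lies in $\mathfrak q$, has degree $\le s-1$ and coefficients in $K^{w-1}$ (in $P$ if $w=1$). Start from $g=cf$, $s=m$, $w=k$, and go down to $s=r$. After the step $s=r$ the remainder lies in $\mathfrak q$ and has degree $<r$, so it is $0$. Adding up the subtracted terms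 gives $h$.

*Contradiction.* The coefficient $cc_0$ shows $cf\ne0$, so $h\neq0$; as $\deg h\le m-r<m$, $h\notin\mathcal Q$. Let $\mathfrak h=\psi^{-1}(\mathcal Q)\subseteq K[Y]$. By the bimodule property $\mathfrak h$ is an ideal of $T$, and $h\in\mathfrak h$ because $\psi(h)=cf\in\mathcal Q$. So $\mathfrak h\not\subseteq\mathcal Q$. Also $\psi(K[Y])$ is an ideal of $T$, not inside $\mathcal Q$, since it contains nonzero elements of degree $r<m$. But for $h'\in\mathfrak h$ and $g\in K[Y]$,
$$h'\psi(g)=\psi(h'g)=\psi(h')g\in\mathcal Q.$$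
This contradicts primeness of $A=T/\mathcal Q$. $\square$

## 10. From the obstruction in $A$ to an obstruction in $M_m(P)$

We keep $\mathcal Q\neq0$. The elements of $\mathcal B$ need not lie in $\Omega$, so first we replace $\mathcal B$ by a set inside $\Omega$; then we apply $E$.

**Step 1: the set $\mathcal Z\subseteq\Omega$.** Let $\mathcal Y=\bigcup_{l\le n}y^l\mathcal B$, which is $\mathcal Y_X$ of Lemma 6 for $X=\mathcal B$; the lemma applies by (O1). Let $v=\max(n,1)$. By (O2) for the ideal $J^v[y]$, $\mathcal B\preceq G\mathcal B$ with $G\subseteq J^v[y]$ finite. By Lemma 6(c), applied to each element of $G$, there is a finite $C\subseteq J^v$ with $\mathcal B\preceq C\mathcal Y$. Put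
$$\mathcal Z=\{\mathrm{ad}_y^k(b)\,c:\ 0\le k\le n,\ b\in\mathcal B,\ c\in C\}.$$

*$\mathcal Z\subseteq\Omega$:* $\mathrm{ad}_y^k(b)=\sum_{l\le n}\delta^k(a_l(b))y^l$ and $c\in J^v$ with $v=\max(n,1)$, so (5) applies.

*$\mathcal Z\preceq\mathcal Y$:* by (1), $\mathrm{ad}_y^k(b)c$ is an integer combination of elements $(y^{k-j}b)(y^jc)\preceq y^{k-j}b\in\mathcal Y$.

*$\mathcal Y\preceq\mathcal Z\mathcal Y\preceq\mathcal Z$:* by Lemma 6(a) and (P2),
$$\mathcal Y\preceq\bigcup_{k\le n}\mathrm{ad}_y^k(\mathcal B)\mathcal B\preceq\bigcup_{k\le n}\mathrm{ad}_y^k(\mathcal B)C\mathcal Y=\mathcal Z\mathcal Y,$$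
and $\mathcal Z\mathcal Y\preceq\mathcal Z$ by (P3).

*Consequences.* $\mathcal Z\preceq\mathcal Y\preceq\mathcal Z\mathcal Y\preceq\mathcal Z\mathcal Z$. Also $\mathcal B\subseteq\mathcal Y\preceq\mathcal Z$, so $\mathcal Z\not\subseteq\{0\}$.

*For $\mathfrak l\in\Phi_\delta$ there is a finite $G'\subseteq\mathfrak l$ with $\mathcal Z\preceq G'\mathcal Z$.* By (O2) for $\mathfrak l[y]$, $\mathcal B\preceq G\mathcal B$ with $G\subseteq\mathfrak l[y]$ finite, so $\mathcal Y\preceq G'\mathcal Y$ with $G'\subseteq\mathfrak l$ finite by Lemma 6(d). Then $\mathcal Z\preceq\mathcal Y\preceq G'\mathcal Y\preceq G'\mathcal Z$.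

**Step 2: pulling closed right ideals of matrices back to $A$.** Let $P^\sharp=M_m(P)$ and $\Phi^\sharp=\{M_m(\mathfrak l):\mathfrak l\in\Phi_\delta\}$. The pair $(P^\sharp,\Phi^\sharp)$ is regular: if $aM_m(\mathfrak l)=0$, every entry of $a$ annihilates $\mathfrak l$ from the left, so it is $0$. Let $\mathcal N$ be a $\Phi^\sharp$-closed right ideal of $P^\sharp$, and put
$$N_0=\{d\in\Omega:E(d)\in\mathcal N\},\qquad N_1=\{a\in A:aJ^k\subseteq N_0\text{ for some }k\ge1\}.$$
$N_0$ is additive, and $N_0\Omega\subseteq N_0$ since $E$ is a homomorphism. The next four substeps show that $N_1$ is a closed right ideal of $A$ with $N_1\cap\Omega=N_0$.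

**(α) If $d\in\Omega$, $\mathfrak l\in\Phi_\delta$ and $d\mathfrak l\subseteq N_0$, then $d\in N_0$.** We have $E(d)E(\mathfrak l)P^\sharp\subseteq\mathcal N$. Let $qe_{ab}$ be the matrix with entry $q\in P$ in position $(a,b)$ and zeros elsewhere. For $l\in\mathfrak l$,
$$E(l)(qe_{ab})=lq\,e_{ab}+\sum_{i>a}\binom ia\delta^{i-a}(l)q\,e_{ib},\qquad\delta^{i-a}(l)\in\mathfrak l.$$
By descending induction on $a$, starting with $a=m-1$ where the sum is empty, the span of $E(\mathfrak l)P^\sharp$ contains $(\mathfrak lP)e_{ab}$ for all $a,b$. So it contains $M_m(\mathfrak lP)$, and $\mathfrak lP\in\Phi_\delta$ as a product of two members of $\Phi_\delta$. Hence $E(d)M_m(\mathfrak lP)\subseteq\mathcal N$, and $E(d)\in\mathcal N$ because $\mathcal N$ is closed.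

**(β) $N_1\cap\Omega=N_0$.** If $d\in\Omega$ and $dJ^k\subseteq N_0$, use (α) with $\mathfrak l=J^k$. Conversely $N_0J\subseteq N_0\Omega\subseteq N_0$, so $N_0\subseteq N_1$.

**(γ) $N_1$ is a right ideal of $A$.** It is additive, since $J^{k'}\subseteq J^k$ for $k'\ge k$. Let $aJ^k\subseteq N_0$, $a'=\sum_{l\le g}p_ly^l\in A$ and $s=k+\max(g,1)$. Since $J^s$ is a $\delta$-stable ideal, and by (5),
$$a'J^s\subseteq\sum_{l\le g}J^sy^l=\sum_{l\le g}J^k(J^{s-k}y^l)\subseteq\operatorname{span}(J^k\Omega).$$
So $aa'J^s\subseteq\operatorname{span}(aJ^k\Omega)\subseteq\operatorname{span}(N_0\Omega)\subseteq N_0$, that is, $aa'\in N_1$.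

**(δ) $N_1$ is $\Phi$-closed.** Let $a\mathfrak d\subseteq N_1$, $\mathfrak d\in\Phi$. By Lemma 9 choose $\mathfrak l\in\Phi_\delta$ with $\mathfrak l\subseteq\mathfrak d$. By (5) choose $k\ge1$ with $aJ^k\subseteq\Omega$. Let $c\in J^k$, $l\in\mathfrak l$. Then $cl\in\mathfrak l\subseteq\mathfrak d$, so $acl\in N_1$; and $acl\in\Omega P\subseteq\Omega$; so $acl\in N_0$ by (β). Thus $(ac)\mathfrak l\subseteq N_0$ with $ac\in\Omega$, and $ac\in N_0$ by (α). As $c\in J^k$ was arbitrary, $aJ^k\subseteq N_0$, i.e. $a\in N_1$.

**Step 3: $E(\mathcal Z)$ is an obstruction in $(P^\sharp,\Phi^\sharp)$.** For (O1), take $\mathcal N=\langle E(\mathcal Z)E(\mathcal Z)\rangle$, formed in $(P^\sharp,\Phi^\sharp)$. Since $E(zz')=E(z)E(z')$, we have $\mathcal Z\mathcal Z\subseteq N_0\subseteq N_1$. By Step 1, (γ) and (δ), $\mathcal Z\subseteq\langle\mathcal Z\mathcal Z\rangle\subseteq N_1$. As $\mathcal Z\subseteq\Omega$, (β) gives $\mathcal Z\subseteq N_0$, that is, $E(\mathcal Z)\subseteq\mathcal N$.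

For (O2), let $\mathfrak l\in\Phi_\delta$, take the finite set $G'\subseteq\mathfrak l\subseteq P\subseteq\Omega$ of Step 1 with $\mathcal Z\preceq G'\mathcal Z$, and let $\mathcal N=\langle E(G')E(\mathcal Z)\rangle$. Then $G'\mathcal Z\subseteq N_0\subseteq N_1$, so $\mathcal Z\subseteq\langle G'\mathcal Z\rangle\subseteq N_1$, and again $\mathcal Z\subseteq N_1\cap\Omega=N_0$. This says $E(\mathcal Z)\preceq E(G')E(\mathcal Z)$. Moreover $E(G')\subseteq M_m(\mathfrak l)$, because the entries of $E(l)$ are integer multiples of $\delta^{i-j}(l)\in\mathfrak l$.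

(O0) holds because $\mathcal Z\not\subseteq\{0\}$ and $E$ is injective. So $E(\mathcal Z)$ is an obstruction in the regular pair $(M_m(P),\Phi^\sharp)$, and Lemma 3 gives an obstructed prime image of $M_m(P)$. This completes the proof of Proposition 5, and with Section 6 the proofs of Theorems A and B. $\blacksquare$
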